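\title{Fixed-point free actions of the additive group on homology threefolds}

\begin{abstract}
Let $Y$ be a smooth complex affine threefold with the integral homology of a point, and let the additive group $G_a$ act on $Y$ without fixed points. We prove that $X=\operatorname{Spec}\mathcal{O}(Y)^{G_a}$ is a smooth affine surface with the integral homology of a point and that $Y$ is equivariantly isomorphic to $X\times\mathbb{A}^1$, with $G_a$ acting by translations. The main tool is the sheaf $R^2\pi_!\mathbb{Z}$ on $X$, whose stalk at a point is the free abelian group on the orbits over that point, together with a trace map from this sheaf to the constant sheaf. Examples show that none of the conditions $H_1=0$, $H_2=0$, $H_3=0$ can be dropped, that no prime can be inverted in the coefficients, and that the analogue in dimension four fails.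
\end{abstract}

\section{Introduction}\label{sec:intro}

Varieties are irreducible and defined over $\mathbb{C}$, and $G_a$ is the additive group $(\mathbb{C},+)$. For an algebraic action of $G_a$ on an affine variety $Y$ we write
\[
Y/\!/G_a=\operatorname{Spec}\mathcal{O}(Y)^{G_a},\qquad \pi\colon Y\to Y/\!/G_a .
\]
The simplest actions are the \emph{translations}: $Y=X\times\mathbb{A}^1$ and $t\cdot(x,s)=(x,s+t)$. The invariant functions are those that do not depend on $s$, so $Y/\!/G_a=X$. A translation has no fixed point, and it is natural to ask which fixed-point free actions are translations in suitable coordinates. For threefolds there is the following theorem of Kaliman and Saveliev: \emph{if $Y$ is a smooth contractible affine threefold with a fixed-point free $G_a$-action, then $Y$ is isomorphic to $X\times\mathbb{A}^1$ with $G_a$ acting on the second factor, where $X=Y/\!/G_a$.}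

A \emph{homology threefold} is a smooth affine threefold $Y$ with $H_i(Y;\mathbb{Z})=0$ for all $i>0$. A smooth affine variety has the homotopy type of a CW complex, so it is contractible exactly when it is simply connected and has the homology of a point. The following question, which comes from \cite{GKMMR}, therefore asks whether simple connectivity plays any role in the theorem above.

\medskip
\noindent\textbf{Question.} \emph{Let $Y$ be a homology threefold with a fixed-point free $G_a$-action. Is $Y$ equivariantly isomorphic to $X\times\mathbb{A}^1$ with $G_a$ acting on the second factor, where $X=Y/\!/G_a$?}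
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
Let $Y$ be a homology threefold with a fixed-point free $G_a$-action and let $X=Y/\!/G_a$. Then $X$ is a smooth affine surface with $H_i(X;\mathbb{Z})=0$ for $i>0$, and $Y\cong X\times\mathbb{A}^1$ equivariantly, with $G_a$ acting by translations on the second factor.
\end{theorem}

The proof does not use the theorem of Kaliman and Saveliev. The second theorem records a consequence and shows that the hypotheses are needed.

\begin{theorem}\label{thm:complements}
\begin{enumerate}
\item[(1)] The assignments $Y\mapsto Y/\!/G_a$ and $X\mapsto X\times\mathbb{A}^1$ are mutually inverse bijections between equivariant isomorphism classes of homology threefolds with a fixed-point free $G_a$-action and isomorphism classes of smooth affine surfaces $X$ with $H_i(X;\mathbb{Z})=0$ for $i>0$.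
\item[(2)] None of the conditions $H_1=0$, $H_2=0$, $H_3=0$ can be dropped in Theorem~\ref{thm:main}. For every prime $\ell$ the theorem fails if $\mathbb{Z}$ is replaced by $\mathbb{Z}[1/\ell]$. The analogue in dimension four fails, even for $\mathbb{A}^4$.
\end{enumerate}
\end{theorem}

\subsection*{What can go wrong}
If the action has no fixed point, every orbit is a closed copy of $\mathbb{A}^1$. If moreover $X$ is smooth and $\pi$ is a smooth morphism each of whose fibers is exactly one orbit, then $\pi$ is a principal $G_a$-bundle, and such a bundle over an affine base is trivial because $H^1(X,\mathcal{O}_X)=0$. So one has to exclude four defects: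
\begin{enumerate}
\item[(i)] a fiber of $\pi$ is empty;
\item[(ii)] a fiber contains several orbits;
\item[(iii)] an orbit occurs in its fiber with multiplicity greater than one;
\item[(iv)] $X$ has a singular point.
\end{enumerate}
Each of them occurs on some smooth affine threefold. In the simplest examples (Sections~\ref{sec:orbitsheaf} and~\ref{sec:examples}) an empty fiber produces a class in $H_3(Y)$, extra orbits produce classes in $H_2(Y)$, and a multiple orbit produces torsion in $H_1(Y)$. This suggests a positive answer. Defect (iv) gives a reason for doubt. A singular point $x$ in the image of $\pi$ turns out to have a finite local fundamental group $\Gamma_x\neq1$, the homology of the link of $x$ in degree one sees only the abelianization of $\Gamma_x$, and a finite group can be perfect. Excluding this case with homological hypotheses alone is the most delicate part of the proof.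

\subsection*{Outline of the proof}
All four defects are measured by one object, the sheaf $\mathcal{F}=R^2\pi_!\mathbb{Z}$ on $X$. Its stalk at $x$ is the free abelian group on the orbits over $x$, and its compactly supported cohomology is the homology of $Y$. A trace map $\operatorname{tr}\colon\mathcal{F}\to\mathbb{Z}_X$ compares $\mathcal{F}$ with the constant sheaf. Its kernel $\mathcal{K}$ records extra orbits, and its cokernel $\mathcal{Q}$ records empty fibers and singular points. Section~\ref{sec:orbitsheaf} constructs $\mathcal{F}$ and shows the method on two surfaces.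

In Section~\ref{sec:quotient} the vanishing of $H_1(Y)$ and $H_2(Y)$ makes $\mathcal{O}(Y)$ factorial; this shows that the fibers of $\pi$ are finite unions of orbits and excludes (iii) over the smooth points of $X$. Section~\ref{sec:trace} constructs the trace. Section~\ref{sec:kernel} describes $\mathcal{K}$ in terms of branched coverings of curves, using $H_3(Y)=0$, and excludes (i). Section~\ref{sec:smooth} excludes (iv): the group $\Gamma_x$ is perfect because $H_1(Y)=H_2(Y)=0$, while an argument modulo $p$ shows that its Sylow subgroups are cyclic, and a nontrivial finite group cannot have both properties. Section~\ref{sec:end} excludes (ii) and finishes the proof of Theorem~\ref{thm:main}. Theorem~\ref{thm:complements} is proved in Section~\ref{sec:examples}.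

\section{Preliminaries}\label{sec:prelim}

\subsection{Actions and derivations}
Let $Y$ be an affine variety and $B=\mathcal{O}(Y)$. A derivation $\delta$ of the $\mathbb{C}$-algebra $B$ is \emph{locally nilpotent} if every $b\in B$ is killed by some power of $\delta$. Actions of $G_a$ on $Y$ correspond to locally nilpotent derivations by the formula
\begin{equation}\label{eq:exp}
b(t\cdot y)=\sum_{n\ge0}\frac{t^n}{n!}\,(\delta^nb)(y)\qquad(b\in B,\ y\in Y,\ t\in\mathbb{C}).
\end{equation}
The ring of invariants is $A=\ker\delta$. Viewed as a vector field, $\delta$ is tangent to the orbits, and \eqref{eq:exp} shows that it vanishes at $y$ if and only if $y$ is a fixed point. For $b\in B\setminus0$ put $\deg_\delta b=\max\{n:\delta^nb\neq0\}$. A \emph{slice} is an element $s\in B$ with $\delta s=1$; the coordinate on the second factor of a translation is a slice.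

\begin{lemma}\label{lem:lnd}
Let $\delta\neq0$ be a locally nilpotent derivation of $B$ with kernel $A$.
\begin{enumerate}
\item[(a)] If $a,b\in B$ and $ab\in A\setminus0$, then $a,b\in A$.
\item[(b)] If $g\in B$ and $\delta g\in gB$, then $g\in A$.
\item[(c)] If $s$ is a slice, then $B=A[s]$ is a polynomial ring over $A$, and $Y\cong\operatorname{Spec}A\times\mathbb{A}^1$ equivariantly, with $G_a$ acting by translations.
\item[(d)] There is $f\in A\setminus0$ such that $B_f$ is a polynomial ring in one variable over $A_f$, generated by a slice.
\end{enumerate}
\end{lemma}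

\begin{proof}
Let $a,b\ne0$ have degrees $m,n$. By the Leibniz rule $\delta^{m+n}(ab)=\binom{m+n}{m}\delta^ma\,\delta^nb\neq0$ and $\delta^{m+n+1}(ab)=0$, so $\deg_\delta(ab)=\deg_\delta a+\deg_\delta b$. Since $A\setminus0$ is the set of elements of degree $0$, this gives (a). If $\delta g=cg\neq0$, then $\deg_\delta g-1=\deg_\delta c+\deg_\delta g$, which is impossible; this gives (b).

(c) We show $b\in A[s]$ by induction on $\deg_\delta b$. If $\delta b=P(s)$ with $P\in A[T]$, let $R\in A[T]$ satisfy $R'=P$; then $\delta(b-R(s))=0$. Applying $\delta^n$ to a relation $\sum_{i\le n}a_is^i=0$ gives $n!\,a_n=0$, so $s$ is transcendental over $A$. Finally $A\cong B/sB$ is finitely generated, and $s(t\cdot y)=s(y)+t$ by \eqref{eq:exp}.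

(d) If $c$ has degree $n\ge1$, then $b=\delta^{n-1}c$ has $f=\delta b\in A\setminus0$. The derivation extends to $B_f$ with kernel $A_f$, and $b/f$ is a slice.
\end{proof}

\begin{lemma}\label{lem:orbits}
If the action on the affine variety $Y$ has no fixed point, then for every $y\in Y$ the orbit map $\mathbb{A}^1\to Y$, $t\mapsto t\cdot y$, is a closed embedding.
\end{lemma}

\begin{proof}
The stabilizer of $y$ is a proper closed subgroup of $G_a$, hence finite, hence trivial because $\mathbb{C}$ is torsion-free. So the orbit map is injective. It is given by polynomials in $t$, not all constant, and $\mathbb{C}[t]$ is integral over the subring generated by any nonconstant polynomial; so the map is finite. Its derivative is the vector field $\delta$, which vanishes nowhere. A finite injective immersion is a closed embedding.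
\end{proof}

\subsection{Topology}\label{subsec:top}
Sheaves are sheaves of abelian groups in the analytic topology. Coefficients are $\mathbb{Z}$ unless indicated, and $H^i_c$ is cohomology with compact supports. For a section $a$ of a sheaf we write $a(x)$ for its germ at $x$. For a continuous map $\rho\colon Z\to T$ of locally compact spaces, $\rho_!\mathcal{G}$ is the subsheaf of $\rho_*\mathcal{G}$ of sections whose support is proper over the base. We use the following standard facts.

\begin{enumerate}
\item[(T1)] \emph{Poincar\'e duality.} For an oriented $m$-manifold $M$ and a ring $R$, $H^i_c(M;R)\cong H_{m-i}(M;R)$.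
\item[(T2)] \emph{Affine vanishing.} A smooth affine variety of dimension $n$ has the homotopy type of a CW complex of dimension at most $n$. For an arbitrary affine variety $X$ of dimension $n$, Artin's vanishing theorem gives $H^i(X;\mathbb{F}_p)=0$ for $i>n$.
\item[(T3)] \emph{Proper base change and Leray.} The formation of $R^j\rho_!$ commutes with restriction to locally closed subsets of the base; in particular $(R^j\rho_!\mathcal{G})_x=H^j_c(\rho^{-1}(x),\mathcal{G})$. There is a spectral sequence $H^i_c(T,R^j\rho_!\mathcal{G})\Rightarrow H^{i+j}_c(Z,\mathcal{G})$. If $\rho$ is proper with finite fibers, then $\rho_!=\rho_*$ is exact, $(\rho_*\mathcal{G})_x=\bigoplus_{\rho(z)=x}\mathcal{G}_z$, and $H^i_c(T,\rho_*\mathcal{G})=H^i_c(Z,\mathcal{G})$.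
\item[(T4)] \emph{Small supports.} If all stalks of $\mathcal{G}$ outside a closed algebraic subset of dimension at most $1$ vanish, then $H^i_c(\mathcal{G})=0$ for $i>2$. If all stalks outside a finite set vanish, then $H^0_c(\mathcal{G})=\bigoplus_x\mathcal{G}_x$ and $H^i_c(\mathcal{G})=0$ for $i>0$.
\item[(T5)] \emph{Extension by zero.} If a section of $\mathcal{G}$ over a neighborhood of $x$ has zero germ at all points other than $x$, it glues with the zero section on the complement of $x$ to an element of $H^0_c(\mathcal{G})$. Hence, if $H^0_c(\mathcal{G})=0$, such a section has zero germ at $x$ as well.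
\item[(T6)] \emph{Verdier's generic local triviality theorem.} A morphism of varieties is a locally trivial topological fibration over some dense Zariski open subset of the target.
\item[(T7)] \emph{Local conic structure.} Let $X\subset\mathbb{C}^N$ be a normal affine surface, $x\in X$, and let $U_r$ be the set of points of $X$ at distance less than $r$ from $x$. For small $r_0$ the set $U_{r_0}\setminus x$ lies in the smooth locus, and there are a closed oriented $3$-manifold $\Sigma_x$, the \emph{link}, and a homeomorphism $U_{r_0}\setminus x\cong\Sigma_x\times(0,r_0)$ whose second coordinate is the distance to $x$. Each $U_r$ with $r\le r_0$ is contractible. Since $X$ is normal, $\Sigma_x$ is connected, and a continuous function on $U_r$ that is holomorphic outside $x$ is holomorphic.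
\end{enumerate}
We also use that an irreducible variety is connected in the analytic topology.

\section{The orbit sheaf, and two surfaces}\label{sec:orbitsheaf}

In this section $Z$ is a smooth affine variety of dimension $n$ with a fixed-point free $G_a$-action, and $\rho\colon Z\to T$ is an invariant morphism each of whose fibers is a finite, possibly empty, union of orbits. By Lemma~\ref{lem:orbits} each orbit $L$ is a closed copy of $\mathbb{C}$, and it is open and closed in its fiber. The group $H^j_c(L)$ vanishes for $j\neq2$, and $H^2_c(L)$ is generated by the class $[L]$ of the complex orientation. We call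
\[
\mathcal{F}=R^2\rho_!\mathbb{Z}
\]
the \emph{orbit sheaf} of $\rho$.

\begin{lemma}\label{lem:orbitsheaf}
The stalk $\mathcal{F}_x$ is free with basis $[L]$, where $L$ runs over the orbits in $\rho^{-1}(x)$. For all $i$ and all primes $p$,
\[
H^i_c(T,\mathcal{F})\cong H_{2n-2-i}(Z),\qquad H^0_c(T,\mathcal{F}/p\mathcal{F})\cong H_{2n-2}(Z;\mathbb{F}_p).
\]
\end{lemma}

\begin{proof}
By (T3) the stalks are as stated and $R^j\rho_!\mathbb{Z}=0$ for $j\neq2$. The Leray spectral sequence has a single row, so $H^i_c(T,\mathcal{F})=H^{i+2}_c(Z)$, and (T1) gives the first isomorphism. The same argument gives $H^0_c(T,R^2\rho_!\mathbb{F}_p)=H_{2n-2}(Z;\mathbb{F}_p)$, and the coefficient sequence $0\to\mathbb{Z}\to\mathbb{Z}\to\mathbb{F}_p\to0$ together with $R^3\rho_!\mathbb{Z}=0$ gives $R^2\rho_!\mathbb{F}_p=\mathcal{F}/p\mathcal{F}$.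
\end{proof}

To use this we must know how the stalks fit together, that is, how a basis element $[L]\in\mathcal{F}_x$ spreads out to nearby points. The answer is geometric: take a transversal to $L$ and count the orbits that meet it.

\begin{lemma}\label{lem:section}
Let $U\subset T$ be open in the analytic topology, let $S$ be a complex manifold of dimension $n-1$, and let $\iota\colon S\to\rho^{-1}(U)$ be a holomorphic immersion that is transverse to the orbits at every point. Assume that $h=\rho\circ\iota\colon S\to U$ is proper with finite fibers. Then there is a section $\sigma\in\mathcal{F}(U)$ with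
\[
\sigma(x')=\sum_{s\in h^{-1}(x')}[G_a\cdot\iota(s)]\qquad\text{for all }x'\in U .
\]
\end{lemma}

\begin{proof}
Define $\varphi\colon\mathbb{C}\times S\to\rho^{-1}(U)$ by $\varphi(t,s)=t\cdot\iota(s)$. Its differential is bijective at the points $(0,s)$ by transversality, hence everywhere by equivariance, so $\varphi$ is a local biholomorphism. For a local homeomorphism $\varphi_!$ is exact, the stalk of $\varphi_!\mathbb{Z}$ at $z$ is $\bigoplus_{\varphi^{-1}(z)}\mathbb{Z}$, and adding the coordinates defines a morphism $\varphi_!\mathbb{Z}\to\mathbb{Z}$. Apply $R^2\rho_!$. Since $\rho\circ\varphi=h\circ\operatorname{pr}_2$, since $R^j(\operatorname{pr}_2)_!\mathbb{Z}$ is $\mathbb{Z}_S$ for $j=2$ and $0$ otherwise, and since $h_!=h_*$ is exact, we obtain a morphism $h_*\mathbb{Z}_S\to\mathcal{F}|_U$. Let $\sigma$ be the image of the section $1$. By base change the morphism on stalks at $x'$ is the map $H^2_c(\mathbb{C}\times h^{-1}(x'))\to H^2_c(\rho^{-1}(x'))$ induced by $\varphi$. As $\varphi$ maps $\mathbb{C}\times\{s\}$ biholomorphically onto the orbit of $\iota(s)$, it sends the generator belonging to $s$ to $[G_a\cdot\iota(s)]$.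
\end{proof}

We apply the two lemmas to two families of surfaces. They show the method in the smallest case, and they are the building blocks of the examples in Theorem~\ref{thm:complements}. Fix $\ell\ge2$ and $\zeta=e^{2\pi i/\ell}$.

\begin{example}[several orbits in a fiber]\label{ex:W}
Let $W_\ell=\{xz=y^\ell-1\}\subset\mathbb{A}^3$. The equation is irreducible, being linear in $z$ with coprime coefficients, and its gradient vanishes only at the origin, which is not on $W_\ell$. So $W_\ell$ is a smooth affine surface. The derivation $\delta=x\partial_y+\ell y^{\ell-1}\partial_z$ is triangular, hence locally nilpotent, and it kills $xz-y^\ell+1$. It vanishes only where $x=y=0$, which does not happen on $W_\ell$; so the action on $W_\ell$ has no fixed point.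

\emph{Invariants.} Inverting $x$ turns $\mathcal{O}(W_\ell)$ into $\mathbb{C}[x^{\pm1},y]$ and $\delta$ into $x\partial_y$, with kernel $\mathbb{C}[x^{\pm1}]$. If $x^{-m}P(x)$ with $m>0$ is regular on $W_\ell$, then $P(x)$ vanishes on the nonempty set $\{x=0\}$, so $P(0)=0$. Hence $\mathcal{O}(W_\ell)^{G_a}=\mathbb{C}[x]$.

\emph{Fibers.} Let $\rho=x\colon W_\ell\to\mathbb{A}^1$. For $c\neq0$ the fiber $F_c$ is parametrized by $y$, on which $t$ acts by $y\mapsto y+tc$; it is one orbit. The fiber over $0$ consists of the $\ell$ lines $L_j=\{x=0,\ y=\zeta^j\}$.

\emph{The orbit sheaf.} The maps $\iota_j(x)=(x,\zeta^j,0)$ from $\mathbb{A}^1$ to $W_\ell$ are transverse to the orbits, because $\delta$ has no $\partial_x$-component, and $\rho\circ\iota_j=\operatorname{id}$. Lemma~\ref{lem:section} gives global sections $\sigma_j$ with $\sigma_j(0)=[L_j]$ and $\sigma_j(c)=[F_c]$ for $c\neq0$. They generate all stalks of $\mathcal{F}$. Let $\operatorname{tr}$ send an element of a stalk to the sum of its coefficients. Then $\operatorname{tr}\sigma_j$ is the constant function $1$, so $\operatorname{tr}\colon\mathcal{F}\to\mathbb{Z}$ is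 a surjective morphism of sheaves. Its kernel $\mathcal{K}$ is concentrated at $0$, with stalk $\mathbb{Z}^{\ell-1}$ spanned by the differences $\sigma_j-\sigma_0$. Since $H^0_c(\mathbb{C})=H^1_c(\mathbb{C})=0$, the sequence $0\to\mathcal{K}\to\mathcal{F}\to\mathbb{Z}\to0$ and Lemma~\ref{lem:orbitsheaf} give
\[
H_2(W_\ell)=H^0_c(\mathcal{F})=H^0_c(\mathcal{K})=\mathbb{Z}^{\ell-1},\qquad H_1(W_\ell)=H^1_c(\mathcal{F})=0 .
\]
By (T2) there is no homology above degree $2$. The extra orbits are exactly $H_2$.
\end{example}

\begin{example}[a multiple orbit]\label{ex:V}
Let the group $\mu_\ell$ of $\ell$-th roots of unity act on $W_\ell$ by $\eta\cdot(x,y,z)=(\eta x,\eta y,\eta^{-1}z)$. An element $\eta\neq1$ fixes only the origin of $\mathbb{A}^3$, so the action is free and $V_\ell=W_\ell/\mu_\ell$ is a smooth affine surface. Give $x,y,z$ the weights $1,1,-1$ modulo $\ell$; then $\delta y=x$ and $\delta z=\ell y^{\ell-1}$ have the weights of $y$ and $z$, so $\delta$ commutes with $\mu_\ell$ and $G_a$ acts on $V_\ell$. A fixed point in $V_\ell$ would have a finite $G_a$-stable preimage in $W_\ell$, and the connected group $G_a$ would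 fix its points; so there is none. The invariant ring is $\mathbb{C}[x]^{\mu_\ell}=\mathbb{C}[x^\ell]$.

Let $\rho=x^\ell\colon V_\ell\to\mathbb{A}^1$. The group $\mu_\ell$ permutes the lines $L_j$ simply transitively, and likewise the fibers $F_{c'}$ with $c'^{\,\ell}=c\neq0$. So every fiber of $\rho$ is one orbit; call it $L$ over $0$ and $\bar F_c$ over $c\neq0$. Let $\iota$ be the composite of $\iota_0$ with the quotient map. Now $h(x)=x^\ell$, and Lemma~\ref{lem:section} gives a section $\sigma$ with
\[
\sigma(0)=[L],\qquad\sigma(c)=\ell\,[\bar F_c]\quad(c\neq0).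
\]
Near $c\neq0$, restricting $\iota$ to a disc on which $h$ is injective gives a section with germs $[\bar F_{c'}]$. The sum of coefficients is no longer a morphism of sheaves. We have to weight the orbits: $\operatorname{tr}[L]=\ell$ and $\operatorname{tr}[\bar F_c]=1$. With these weights $\operatorname{tr}\colon\mathcal{F}\to\mathbb{Z}$ is an injective morphism whose cokernel is $\mathbb{Z}/\ell$ concentrated at $0$, and
\[
H_2(V_\ell)=H^0_c(\mathcal{F})=0,\qquad H_1(V_\ell)=H^1_c(\mathcal{F})=\mathbb{Z}/\ell .
\]
The multiplicity is exactly $H_1$.
\end{example}

Over a curve, the kernel and the cokernel of the trace sit at finitely many points and appear directly in the homology. Over a surface $X$ this is no longer so. The kernel lives on curves, where it is generically a local system with monodromy; such a sheaf can be nonzero and yet have very little cohomology with compact supports. Moreover the base may be singular, and the weights in the trace then come from local fundamental groups. The rest of the proof deals with these two difficulties.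

\section{The quotient morphism}\label{sec:quotient}

From here through Section~\ref{sec:end}, $Y$ is a homology threefold with a fixed-point free action, $B=\mathcal{O}(Y)$, $\delta$ is the corresponding derivation, $A=\ker\delta$, and $\pi\colon Y\to X=\operatorname{Spec}A$. A \emph{curve} in $X$ is a closed irreducible curve. We write $V_X(g)$ and $V_Y(g)$ for zero sets. Before the orbit sheaf can be used, we must know that $X$ is a variety and that the fibers of $\pi$ are finite unions of orbits. Both facts come from unique factorization.

\begin{proposition}\label{prop:ufd}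
$B$ is a unique factorization domain.
\end{proposition}

\begin{proof}
By the universal coefficient theorem, $H_1(Y)=H_2(Y)=0$ gives $H^1(Y)=H^2(Y)=0$. Let $\bar Y\supset Y$ be a smooth projective compactification with boundary $D$, and let $D_1,\dots,D_r$ be the two-dimensional irreducible components of $D$. Duality gives $H^k_D(\bar Y)\cong H_{6-k}(D)$, so $H^1_D(\bar Y)=H_5(D)=0$ and $H^2_D(\bar Y)=H_4(D)=\bigoplus\mathbb{Z}[D_i]$. The exact sequences
\[
H^1_D(\bar Y)\to H^1(\bar Y)\to H^1(Y),\qquad H^2_D(\bar Y)\to H^2(\bar Y)\to H^2(Y)
\]
show that $H^1(\bar Y)=0$ and that $H^2(\bar Y)$ is generated by the classes $c_1(\mathcal{O}(D_i))$. By Hodge theory $H^1(\bar Y,\mathcal{O})=0$, so by the exponential sequence $c_1\colon\operatorname{Pic}\bar Y\to H^2(\bar Y)$ is injective. Hence $\operatorname{Pic}\bar Y$ is generated by the $\mathcal{O}(D_i)$. The closure in $\bar Y$ of a prime divisor of $Y$ is therefore linearly equivalent to a combination of the $D_i$, so every prime divisor of $Y$ is principal.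
\end{proof}

\begin{proposition}\label{prop:X}
$X$ is a normal affine surface; in particular $\operatorname{Sing}X$ is finite. There is $f\in A\setminus0$ such that $\pi^{-1}(X_f)\cong X_f\times\mathbb{A}^1$ over $X_f=X\setminus V_X(f)$, with $G_a$ acting by translations. Every curve in $X$ is $V_X(g)$ for a prime element $g$ of $A$; the element $g$ is prime in $B$, and $\pi^{-1}(V_X(g))=V_Y(g)$ is an irreducible surface that dominates $V_X(g)$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:lnd}(a) has three consequences. First, $gB\cap A=gA$ for $g\in A\setminus0$, so a prime element of $B$ that lies in $A$ is prime in $A$. Second, units of $B$ lie in $A$, and the prime factors in $B$ of an element of $A\setminus0$ lie in $A$; so $A$ is a unique factorization domain, hence normal, and its prime elements are prime in $B$. Third, $A=B\cap\operatorname{Frac}A$: if $a'b=a$ with $a,a'\in A\setminus0$ and $b\in B$, then $b\in A$.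

Take $f$ as in Lemma~\ref{lem:lnd}(d). Then $\operatorname{Frac}A$ has transcendence degree $2$. Zariski's theorem states that for a normal affine domain $B$ and a subfield $\mathbb{C}\subset F\subset\operatorname{Frac}B$ of transcendence degree at most $2$, the algebra $B\cap F$ is finitely generated. So $A$ is finitely generated of dimension $2$. The ideal of a curve is a height one prime of $A$, hence generated by a prime element $g$. Then $B/gB$ is a domain of dimension $2$, and $A/gA\to B/gB$ is injective because $gB\cap A=gA$.
\end{proof}

We fix such an $f$. The statement that $g$ stays prime in $B$ has two parts: the preimage of a curve is irreducible, and $\pi^*g$ vanishes on it to first order. The first fails for $W_\ell\times\mathbb{A}^1$ and $g=x$, the second for $V_\ell\times\mathbb{A}^1$ and $g=x^\ell$. The second part is used in Proposition~\ref{prop:smoothmap}, the first there and in Lemma~\ref{lem:covering}.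

\begin{proposition}\label{prop:fibers}
Every fiber of $\pi$ is, as a set, a finite union of orbits, and $X\setminus\pi(Y)$ is finite.
\end{proposition}

\begin{proof}
Irreducible components of a fiber are stable under the connected group $G_a$, and they have dimension at most $2$. Suppose a component $F$ has dimension $2$, and write $F=V_Y(g)$ with $g$ prime in $B$. For $y\in F$ the polynomial $t\mapsto g(t\cdot y)$ vanishes identically, so by \eqref{eq:exp} $\delta g$ vanishes on $F$, that is, $\delta g\in gB$. By Lemma~\ref{lem:lnd}(b), $g\in A$. Then $g$ is prime in $A$ and $F$ dominates the curve $V_X(g)$, although $\pi(F)$ is a point. So every component has dimension at most $1$; it contains an orbit, which is closed of dimension $1$, and hence equals that orbit.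

The set $X\setminus\pi(Y)$ is constructible and contained in $V_X(f)$. If it were infinite, it would contain a dense open subset of a curve. This contradicts the last statement of Proposition~\ref{prop:X}.
\end{proof}

\begin{proposition}\label{prop:smoothmap}
$\pi$ is smooth over $X_{\mathrm{reg}}=X\setminus\operatorname{Sing}X$.
\end{proposition}

\begin{proof}
Let $N\subset\pi^{-1}(X_{\mathrm{reg}})$ be the closed $G_a$-stable algebraic set where $d\pi$ is not surjective, and suppose $N\neq\emptyset$. We first show that $N$ has pure dimension $2$. Let $S$ be a small two-dimensional submanifold through a point of $N$, transverse to the orbits. Locally $Y$ is the product of $S$ and a disc in the orbit direction, and $d\pi$ kills the orbit direction. So $N$ is locally the product of the disc with the zero set of the Jacobian determinant of $\pi|_S$; it is locally defined by one equation. Since $\pi$ is smooth over $X_f\cap X_{\mathrm{reg}}$, the set $N$ is a proper closed subset of the variety $\pi^{-1}(X_{\mathrm{reg}})$. Hence every component $N_1$ of $N$ has dimension $2$.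

The fibers of $\pi$ have dimension $1$ and $\pi(N_1)\subset V_X(f)$, so the closure of $\pi(N_1)$ is a curve $E_1=V_X(g)$ with $g$ prime, and $N_1$ is dense in the irreducible surface $F=V_Y(g)$. Choose $y\in N_1$ general, so that $F$ is smooth at $y$, the curve $E_1$ is smooth at $x=\pi(y)\in X_{\mathrm{reg}}$, and $F\to E_1$ is smooth at $y$ (generic smoothness in characteristic $0$). Since $g$ generates the ideals of $E_1$ in $A$ and of $F$ in $B$, there are local coordinates $(g,u)$ on $X$ at $x$, and $d(\pi^*g)\neq0$ at $y$ with kernel $T_yF$. The function $u$ is a local coordinate on $E_1$, so $d(\pi^*u)$ is nonzero on $T_yF$. Thus $d(\pi^*g)$ and $d(\pi^*u)$ are linearly independent at $y$, and $d\pi$ is surjective there. This contradicts $y\in N$.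
\end{proof}

\section{Local transversals and the trace}\label{sec:trace}

By Proposition~\ref{prop:fibers} the orbit sheaf $\mathcal{F}=R^2\pi_!\mathbb{Z}$ on $X$ is as in Section~\ref{sec:orbitsheaf}. To define a trace we need the right weight for each orbit. As in Example~\ref{ex:V}, it is the degree of $\pi$ on a small transversal. Because $\pi$ is smooth over $X_{\mathrm{reg}}$, this map of surfaces can branch only at one point, and this identifies the degree. For $x\in X$ let $U_r$ and $\Sigma_x$ be as in (T7), and put $\Gamma_x=\pi_1(\Sigma_x)$.

\begin{lemma}\label{lem:slice}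
Let $y\in Y$ and $x=\pi(y)$. For all sufficiently small $r$ there is a two-dimensional complex submanifold $S\subset\pi^{-1}(U)$ through $y$, where $U=U_r$, transverse to the orbits at all its points, such that $h=\pi|_S\colon S\to U$ has the following properties.
\begin{enumerate}
\item[(a)] $h$ is proper with finite fibers, and $h^{-1}(x)=\{y\}$.
\item[(b)] $S\setminus y\to U\setminus x$ is a finite covering and $S\setminus y$ is simply connected. So it is the universal covering, $\Gamma_x$ is finite, and the degree of the covering is $|\Gamma_x|$.
\item[(c)] If $x\in X_{\mathrm{reg}}$, then $h$ is biholomorphic and $\Gamma_x=1$. If $x\in\operatorname{Sing}X$, then $\Gamma_x\neq1$.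
\end{enumerate}
\end{lemma}

\begin{proof}
Let $S_0$ be a submanifold through $y$, biholomorphic to a ball in $\mathbb{C}^2$ and transverse to the orbits. Near $y$ the fiber $\pi^{-1}(x)$ coincides with the orbit of $y$, so $y$ is isolated in $S_0\cap\pi^{-1}(x)$. Choose a smaller closed ball $\bar D\subset S_0$ around $y$, with interior $D$, such that $\bar D\cap\pi^{-1}(x)=\{y\}$. The compact set $\pi(\partial D)$ does not contain $x$; choose $r_1\le r_0$ with $U_{r_1}\cap\pi(\partial D)=\emptyset$. For $r\le r_1$ put $S_r=D\cap\pi^{-1}(U_r)=\bar D\cap\pi^{-1}(U_r)$ and $h=\pi|_{S_r}$.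

(a) The second description of $S_r$ shows that $h$ is proper. Its fibers are compact analytic subsets of a ball, hence finite. Since $h$ is a closed map and $h^{-1}(x)=\{y\}$, the sets $S_r$ form a neighborhood basis of $y$ in $D$.

(b) Over $U_r\setminus x\subset X_{\mathrm{reg}}$ the map $\pi$ is smooth with $\ker d\pi$ the orbit direction, so $h$ is a local biholomorphism there. Being proper, it is a finite covering of the connected space $U_r\setminus x$. Next, $S_r$ is connected: if $S'$ were a component not containing $y$, then $h(S')$ would be closed in $U_r$, open in $U_r\setminus x$, nonempty, and would miss $x$, which is impossible as $U_r$ is connected. So the connected complex surface $S_r$ stays connected after removing $y$.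

A covering of $\Sigma_x\times(0,r_1)$ is the product of a covering of $\Sigma_x$ with $(0,r_1)$. Hence the inclusions $S_{r'}\setminus y\subset S_r\setminus y$ for $r'\le r\le r_1$ are homotopy equivalences. Given $r$, choose a ball $D'\subset S_r$ around $y$ and then $r'$ with $S_{r'}\subset D'$. The isomorphism $\pi_1(S_{r'}\setminus y)\to\pi_1(S_r\setminus y)$ factors through $\pi_1(D'\setminus y)=\pi_1(S^3)=1$, so $S_r\setminus y$ is simply connected.

(c) If $x\in X_{\mathrm{reg}}$, then $h$ is a local biholomorphism at $y$ too, hence a covering of the connected space $U_r$, of degree $\#h^{-1}(x)=1$. Conversely, if $\Gamma_x=1$, then $h$ is bijective and closed, hence a homeomorphism, and $h^{-1}$ is holomorphic outside $x$. By (T7), $h^{-1}$ is holomorphic, so $x$ is a smooth point.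
\end{proof}

For $x\in\pi(Y)$ put $m_x=|\Gamma_x|$; thus $m_x=1$ if and only if $x\in X_{\mathrm{reg}}$. For each orbit $L\subset\pi^{-1}(x)$ choose $y\in L$ and $h\colon S\to U$ as in Lemma~\ref{lem:slice}, with the same $U$ for the finitely many $L$. Lemma~\ref{lem:section} gives $\sigma_L\in\mathcal{F}(U)$ with
\begin{equation}\label{eq:sigma}
\sigma_L(x)=[L],\qquad\sigma_L(x')=\sum_{s\in h^{-1}(x')}[G_as]\quad(x'\in U\setminus x),
\end{equation}
and the sum has $m_x$ terms. The germs at $x$ of the $\sigma_L$ form a basis of $\mathcal{F}_x$.

\begin{lemma}\label{lem:trace}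
The homomorphisms $\operatorname{tr}_x\colon\mathcal{F}_x\to\mathbb{Z}$ with $\operatorname{tr}_x[L]=m_x$ for all $L\subset\pi^{-1}(x)$ define a morphism of sheaves $\operatorname{tr}\colon\mathcal{F}\to\mathbb{Z}_X$.
\end{lemma}

\begin{proof}
We must show that $x'\mapsto\operatorname{tr}_{x'}(a(x'))$ is locally constant for every local section $a$. Near a point $x$ the section $a$ is an integral combination of the $\sigma_L$ with $L\subset\pi^{-1}(x)$; if the fiber is empty, this means that $a=0$ near $x$. So it suffices to treat $a=\sigma_L$. At $x$ the value is $m_x$. At $x'\in U\setminus x$ we have $m_{x'}=1$, and the value is the number of terms in \eqref{eq:sigma}, which is $m_x$.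
\end{proof}

Put $\mathcal{K}=\ker\operatorname{tr}$, $\mathcal{I}=\operatorname{im}\operatorname{tr}$, $\mathcal{Q}=\operatorname{coker}\operatorname{tr}$. From the definition,
\[
\mathcal{Q}_x=\begin{cases}\mathbb{Z}&\text{if }\pi^{-1}(x)=\emptyset,\\ \mathbb{Z}/m_x&\text{otherwise,}\end{cases}
\qquad
\mathcal{K}_x=\Big\{\sum n_L[L]:\sum n_L=0\Big\}.
\]
So $\mathcal{Q}$ is concentrated on the finite set $\operatorname{Sing}X\cup(X\setminus\pi(Y))$, and $\mathcal{K}_x\neq0$ if and only if $\pi^{-1}(x)$ contains at least two orbits. In particular $\mathcal{K}_x=0$ for $x\notin V_X(f)$. Our goal is $\mathcal{K}=\mathcal{Q}=0$. The next proposition translates the hypotheses on $Y$ into statements about these sheaves.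

\begin{proposition}\label{prop:sequences}
\begin{enumerate}
\item[(a)] $H^0_c(X,\mathcal{K})=0$, and $H^0_c(X,\mathcal{F}/p\mathcal{F})=0$ for every prime $p$.
\item[(b)] $H^1_c(X,\mathcal{K})=0$.
\item[(c)] There is an exact sequence $0\to\bigoplus_x\mathcal{Q}_x\to H^2_c(X,\mathcal{K})\to H^1_c(X)\to0$.
\item[(d)] $H^2_c(X)=H^3_c(X)=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:orbitsheaf}, $H^i_c(\mathcal{F})=H_{4-i}(Y)$ and $H^0_c(\mathcal{F}/p\mathcal{F})=H_4(Y;\mathbb{F}_p)$. The groups $H_4(Y)$ and $H_4(Y;\mathbb{F}_p)$ vanish by (T2), and $H^0_c(\mathcal{K})\subset H^0_c(\mathcal{F})$. This is (a).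

The surface $X$ is connected and noncompact, so $H^0_c(X)=0$ and $H^0_c(\mathcal{I})=0$. By (T4), the sequence $0\to\mathcal{I}\to\mathbb{Z}_X\to\mathcal{Q}\to0$ gives
\[
0\to\bigoplus_x\mathcal{Q}_x\to H^1_c(\mathcal{I})\to H^1_c(X)\to0,\qquad H^i_c(\mathcal{I})=H^i_c(X)\quad(i\ge2).
\]
By (T4) again, $H^i_c(\mathcal{K})=0$ for $i>2$. The sequence $0\to\mathcal{K}\to\mathcal{F}\to\mathcal{I}\to0$ therefore gives
\[
0\to H^1_c(\mathcal{K})\to H_3(Y)\to H^1_c(\mathcal{I})\to H^2_c(\mathcal{K})\to H_2(Y)\to H^2_c(X)\to0
\]
and $H_1(Y)\cong H^3_c(X)$. Now $H_3(Y)=0$ gives (b); $H_3(Y)=H_2(Y)=0$ gives $H^1_c(\mathcal{I})\cong H^2_c(\mathcal{K})$, hence (c); and $H_2(Y)=H_1(Y)=0$ gives (d).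
\end{proof}

From now on the homology of $Y$ enters only through Proposition~\ref{prop:sequences} and the results of Section~\ref{sec:quotient}.

\section{Extra orbits along curves}\label{sec:kernel}

By Proposition~\ref{prop:sequences}(c), the defects recorded by $\mathcal{Q}$ are controlled by $H^2_c(\mathcal{K})$. So we have to understand $\mathcal{K}$. Generically along a curve the orbits form a finite covering of the curve. The difficulty lies at the special points, where a priori the stalk of $\mathcal{K}$ has little to do with the covering. We show that the vanishing of $H^0_c(\mathcal{K})$ and $H^1_c(\mathcal{K})$ forces these stalks to be determined by the covering.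

\subsection{The covering formed by the orbits}
Apply (T6) to the morphisms $\pi^{-1}(D)\to D$, where $D$ runs over the irreducible components of $V_X(f)$. By base change we obtain a finite set $\Phi\subset V_X(f)$ such that $\mathcal{F}$ is locally constant on $V_X(f)\setminus\Phi$. Enlarge $\Phi$ so that it contains the singular points of $V_X(f)$, in particular the points where two components meet, and the points of $\operatorname{Sing}X\cap V_X(f)$. The number of orbits in a fiber is constant on each $D\setminus\Phi$. Let $E_1,\dots,E_N$ be the components on which this number $k_i$ is at least $2$, and put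
\[
E=\bigcup E_i,\qquad E_i^\circ=E_i\setminus\Phi,\qquad E^\circ=\bigsqcup E_i^\circ\subset X_{\mathrm{reg}} .
\]

\begin{lemma}\label{lem:support}
$\mathcal{K}_x=0$ for $x\notin E$. Every subsheaf of $\mathcal{K}$ whose stalks vanish outside a finite set is $0$.
\end{lemma}

\begin{proof}
A point $x\notin E$ has a neighborhood on which $\mathcal{K}_{x'}=0$ for $x'\neq x$, because the points outside $E$ with $\mathcal{K}_{x'}\neq0$ lie in the finite set $\Phi$. Both statements follow from (T5) and $H^0_c(\mathcal{K})=0$.
\end{proof}

Let $\tilde E^\circ$ be the set of orbits contained in $\pi^{-1}(E^\circ)$, let $\lambda\colon\tilde E^\circ\to E^\circ$ be the map induced by $\pi$, and put $\tilde E_i^\circ=\lambda^{-1}(E_i^\circ)$. Through $L\mapsto[L]$ we view $\tilde E^\circ$ as a subspace of the total space $\bigsqcup_x\mathcal{F}_x$ of the locally constant sheaf $\mathcal{F}|_{E^\circ}$.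

\begin{lemma}\label{lem:covering}
The map $\lambda$ is a covering, of degree $k_i$ over $E_i^\circ$. One has $\mathcal{F}|_{E^\circ}=\lambda_*\mathbb{Z}$, and the trace is the sum over the sheets. The map $\pi^{-1}(E^\circ)\to\tilde E^\circ$, $y\mapsto G_ay$, is continuous, and each $\tilde E_i^\circ$ is connected.
\end{lemma}

\begin{proof}
Let $x\in E^\circ$. The maps $h$ of Lemma~\ref{lem:slice} are biholomorphic, so by \eqref{eq:sigma} each germ $\sigma_L(x')$ is a basis element of $\mathcal{F}_{x'}$. Let $\Delta\subset E^\circ\cap U$ be a disc around $x$. As $\mathcal{F}|_\Delta$ is constant and the $\sigma_L(x)$ form a basis of $\mathcal{F}_x$, the $\sigma_L(x')$ form a basis of $\mathcal{F}_{x'}$ for every $x'\in\Delta$. Hence $L\mapsto\sigma_L(x')$ is a bijection from the orbits over $x$ to the orbits over $x'$. So $\lambda^{-1}(\Delta)$ is the disjoint union of the sheets $\sigma_L(\Delta)$. A locally constant function $n$ on $\lambda^{-1}(\Delta)$ corresponds to the section $x'\mapsto\sum_{\lambda(o)=x'}n(o)[o]$, and its trace is $\sum n(o)$ because $m_{x'}=1$.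

The set $G_a\cdot S$ is an open neighborhood of $L$ in $Y$. If $y'=t\cdot s$ lies over $\Delta$, then $G_ay'=G_as$ corresponds to $\sigma_L(h(s))=\sigma_L(\pi(y'))$. So near $L$ the map $y'\mapsto G_ay'$ equals $\sigma_L\circ\pi$ and is continuous. Finally, $\pi^{-1}(E_i^\circ)$ is Zariski open in the irreducible surface $\pi^{-1}(E_i)$ (Proposition~\ref{prop:X}), hence connected, and it maps onto $\tilde E_i^\circ$.
\end{proof}

\subsection{The special stalks}
Let $\nu\colon C=\bigsqcup C_i\to E$ be the normalization. It is an isomorphism over $E^\circ$, so there is an open embedding $j\colon E^\circ\to C$ with finite complement. For $q\in C$ let $\Delta_q$ be a small disc around $q$ with $\Delta_q^*=\Delta_q\setminus q\subset E^\circ$. The components of $\lambda^{-1}(\Delta_q^*)$ are punctured discs. Filling in the missing punctures extends $\lambda$ to a finite branched covering of Riemann surfaces, again denoted $\lambda\colon\tilde C=\bigsqcup\tilde C_i\to C$. Each $\tilde C_i$ is connected by Lemma~\ref{lem:covering}, and noncompact because it maps onto the affine curve $C_i$. For $\tilde q\in\lambda^{-1}(q)$, written $\tilde q\mid q$,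 let $\Delta^*_{\tilde q}$ be the corresponding punctured disc and $e_{\tilde q}$ its degree over $\Delta_q^*$, the ramification index.

Put $\mathcal{P}=j_*(\mathcal{F}|_{E^\circ})$. Its stalk at $q$ consists of the locally constant functions on $\lambda^{-1}(\Delta_q^*)$, so it is free on the characteristic functions $\varepsilon_{\tilde q}$ of the $\Delta^*_{\tilde q}$, and $\mathcal{P}=\lambda_*\mathbb{Z}_{\tilde C}$. The trace extends to
\[
\tau\colon\mathcal{P}\to j_*\mathbb{Z}_{E^\circ}=\mathbb{Z}_C,\qquad\tau(\varepsilon_{\tilde q})=e_{\tilde q}.
\]
Let $\mathcal{K}'=\ker\tau$, which equals $j_*(\mathcal{K}|_{E^\circ})$ because $j_*$ is left exact. Let $\mathcal{J}=\operatorname{im}\tau$ and $d_q=\gcd_{\tilde q\mid q}e_{\tilde q}$, so that $\mathcal{J}_q=d_q\mathbb{Z}$. Restricting a germ at $x\in E$ to the punctured branches of $E$ at $x$ defines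
\[
r=(r_q)_q\colon\mathcal{F}_x\to\bigoplus_{q\in\nu^{-1}(x)}\mathcal{P}_q ,
\]
the stalk at $x$ of the natural morphism $\mathcal{F}|_E\to(\nu j)_*(\mathcal{F}|_{E^\circ})=\nu_*\mathcal{P}$. Since the trace of a section is locally constant, $\tau\circ r_q=\operatorname{tr}_x$.

\begin{proposition}\label{prop:K}
The natural morphism $\mathcal{K}|_E\to\nu_*\mathcal{K}'$ is an isomorphism. That is, $r$ induces an isomorphism $\mathcal{K}_x\cong\bigoplus_{q\in\nu^{-1}(x)}\mathcal{K}'_q$ for every $x\in E$.
\end{proposition}

\begin{proof}
The morphism is an isomorphism over $E^\circ$, so its kernel and its cokernel $\mathcal{T}$ are concentrated on the finite set $E\setminus E^\circ$. The kernel is $0$ by Lemma~\ref{lem:support}. In the exact sequence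
\[
H^0_c(C,\mathcal{K}')\to H^0_c(\mathcal{T})\to H^1_c(X,\mathcal{K})
\]
the right term vanishes by Proposition~\ref{prop:sequences}(b). The left term is contained in $H^0_c(C,\mathcal{P})=H^0_c(\tilde C)$, which vanishes because no component of $\tilde C$ is compact. So $\bigoplus_x\mathcal{T}_x=0$.
\end{proof}

\subsection{Global consequences}
We can now compute the cohomology of $\mathcal{K}$ on the smooth curves $C_i$. The vanishing of $H^1_c(\mathcal{K})$ says that the covering $\tilde C_i$ has no more loops than $C_i$, which is a strong restriction.

\begin{proposition}\label{prop:global}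
\begin{enumerate}
\item[(a)] For each $i$, $\tau$ induces an injection $H^1_c(\tilde C_i)\to H^1_c(C_i,\mathcal{J})$, and $H^2_c(X,\mathcal{K})$ is the direct sum of the cokernels.
\item[(b)] $(k_i-1)\,\chi(C_i)=\sum_{\tilde q\in\tilde C_i}(e_{\tilde q}-1)$.
\item[(c)] $H^2_c(X,\mathcal{K})$ is finite.
\item[(d)] $\pi$ is surjective. In particular $\Gamma_x$ is a finite nontrivial group for every $x\in\operatorname{Sing}X$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:support} and Proposition~\ref{prop:K}, $H^n_c(X,\mathcal{K})=\bigoplus_iH^n_c(C_i,\mathcal{K}')$; in particular $H^1_c(C_i,\mathcal{K}')=0$. The sequence $0\to\mathcal{K}'\to\mathcal{P}\to\mathcal{J}\to0$ gives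
\[
0\to H^1_c(\tilde C_i)\to H^1_c(C_i,\mathcal{J})\to H^2_c(C_i,\mathcal{K}')\to H^2_c(\tilde C_i)\to H^2_c(C_i,\mathcal{J}),
\]
and $0\to\mathcal{J}\to\mathbb{Z}\to\mathbb{Z}/\mathcal{J}\to0$ gives $H^2_c(C_i,\mathcal{J})=H^2_c(C_i)$ and
\begin{equation}\label{eq:J}
0\to\bigoplus_{q\in C_i}\mathbb{Z}/d_q\to H^1_c(C_i,\mathcal{J})\to H^1_c(C_i)\to0 .
\end{equation}
It remains to see that $H^2_c(\tilde C_i)\to H^2_c(C_i)$ is injective. Both groups are $\mathbb{Z}$, generated by the orientation class of any small disc. Choose a disc in $\tilde E_i^\circ$ that $\lambda$ maps homeomorphically onto a disc in $E_i^\circ$; the trace sends the class of the first to the class of the second. So the map is an isomorphism.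

(b) For a connected noncompact surface of finite type, $H^1_c\cong H_1$ is free of rank $b_1=1-\chi$. By (a) and \eqref{eq:J}, $b_1(\tilde C_i)\le b_1(C_i)$. The composite $\mathbb{Z}\to\lambda_*\mathbb{Z}\to\mathbb{Z}$ of the pullback and $\tau$ is multiplication by $k_i$, so pullback is injective on $H^1(\,\cdot\,;\mathbb{Q})$ and $b_1(\tilde C_i)\ge b_1(C_i)$. Hence $\chi(\tilde C_i)=\chi(C_i)$. Insert this into the Riemann--Hurwitz formula $\chi(\tilde C_i)=k_i\chi(C_i)-\sum(e_{\tilde q}-1)$.

(c) The cokernels in (a) are cokernels of injections between finitely generated groups of the same rank.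

(d) By Proposition~\ref{prop:sequences}(c), $\bigoplus_x\mathcal{Q}_x$ embeds in a finite group, so no $\mathcal{Q}_x$ is $\mathbb{Z}$. The last statement follows from Lemma~\ref{lem:slice}.
\end{proof}

\subsection{Ramification}
The ramification indices are bounded by the local geometry of $X$. Let $x\in E$, $q\in\nu^{-1}(x)$, and take $\Delta_q^*\subset U\setminus x$. For an orbit $L$ over $x$ write $r_q[L]=\sum_{\tilde q\mid q}v_{\tilde q}\,\varepsilon_{\tilde q}$. By \eqref{eq:sigma}, $v_{\tilde q}$ is the number of $s\in S$ with $G_as=o$, for any orbit $o\in\Delta_{\tilde q}^*$. Thus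
\begin{equation}\label{eq:v}
v_{\tilde q}\ge0,\qquad\sum_{\tilde q\mid q}v_{\tilde q}\,e_{\tilde q}=\tau(r_q[L])=m_x .
\end{equation}

\begin{lemma}\label{lem:ramification}
Let $x\in E$ and $q\in\nu^{-1}(x)$.
\begin{enumerate}
\item[(a)] If $x\in X_{\mathrm{reg}}$, then $e_{\tilde q}=1$ for all $\tilde q\mid q$.
\item[(b)] If $x\in\operatorname{Sing}X$, then $d_q$ divides the order of a cyclic subgroup of $\Gamma_x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Call $\tilde q\mid q$ \emph{hit} if $v_{\tilde q}>0$ for some orbit $L$ over $x$. Since $\pi$ is surjective, there is an orbit over $x$, and by \eqref{eq:v} some $\tilde q_0\mid q$ is hit. Suppose $\tilde q_1\mid q$ is not hit; geometrically, the orbits in $\Delta_{\tilde q_1}^*$ stay away from every orbit over $x$. Then $\varepsilon_{\tilde q_1}$ has coefficient $0$ in every element of $r_q(\mathcal{F}_x)$. But $e_{\tilde q_0}\varepsilon_{\tilde q_1}-e_{\tilde q_1}\varepsilon_{\tilde q_0}$ lies in $\mathcal{K}'_q$, which equals $r_q(\mathcal{K}_x)$ by Proposition~\ref{prop:K}. This is a contradiction, so every $\tilde q\mid q$ is hit. If $m_x=1$, then \eqref{eq:v} shows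 that $v_{\tilde q}>0$ forces $e_{\tilde q}=1$.

(b) Fix $L$ over $x$ with its transversal $h\colon S\to U$, and let $\beta$ be a component of $h^{-1}(\Delta_q^*)$. It is a connected covering of $\Delta_q^*$, of degree $n$ say, so its deck group is cyclic of order $n$. The group $\Gamma_x$ acts on $S\setminus y$ by deck transformations, simply transitively on the fibers of $h$, and it permutes the components of $h^{-1}(\Delta_q^*)$. If $\gamma\in\Gamma_x$ carries one point of $\beta$ to another point of $\beta$, then $\gamma\beta=\beta$. So the stabilizer $\Gamma_\beta$ of $\beta$ acts simply transitively on the fibers of $\beta\to\Delta_q^*$; it is therefore the deck group, cyclic of order $n$. By Lemma~\ref{lem:covering} the map $s\mapsto G_as$ from $\beta$ to $\lambda^{-1}(\Delta_q^*)$ is continuous and commutes with the projections to $\Delta_q^*$. Its image lies in one component $\Delta_{\tilde q}^*$. A map between connected coverings of $\Delta_q^*$ is a covering and degrees multiply, so $e_{\tilde q}\mid n$. Finally $d_q\mid e_{\tilde q}$.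
\end{proof}

\section{The quotient is smooth}\label{sec:smooth}

Let $x\in\operatorname{Sing}X$. We know that $\Gamma_x$ is finite and nontrivial. The first restriction on it comes from the topology of $X$.

\begin{proposition}\label{prop:perfect}
For $x\in\operatorname{Sing}X$ the group $\Gamma_x$ is perfect.
\end{proposition}

\begin{proof}
Let $X^\circ=X_{\mathrm{reg}}$. Since $\operatorname{Sing}X$ is finite, the sequence $H^{i-1}(\operatorname{Sing}X)\to H^i_c(X^\circ)\to H^i_c(X)\to H^i(\operatorname{Sing}X)$ gives $H^i_c(X^\circ)=H^i_c(X)$ for $i\ge2$. By Proposition~\ref{prop:sequences}(d) and (T1), $H_1(X^\circ)=H^3_c(X^\circ)=0$ and $H_2(X^\circ)=H^2_c(X^\circ)=0$. Hence $H^2(X^\circ;\mathbb{F}_p)=0$ for every prime $p$. Also $H^3(X;\mathbb{F}_p)=0$ by (T2). The middle term of the exact sequence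
\[
H^2(X^\circ;\mathbb{F}_p)\to H^3(X,X^\circ;\mathbb{F}_p)\to H^3(X;\mathbb{F}_p)
\]
therefore vanishes. By excision it is the direct sum, over the singular points $x$, of the groups $H^3(U_r,U_r\setminus x;\mathbb{F}_p)$, and these equal $H^2(\Sigma_x;\mathbb{F}_p)$ because $U_r$ is contractible. By Poincar\'e duality on $\Sigma_x$ we get $\Gamma_x^{\mathrm{ab}}\otimes\mathbb{F}_p=H_1(\Sigma_x;\mathbb{F}_p)=0$. A finite abelian group with this property for all $p$ is trivial.
\end{proof}

This does not yet exclude a singular point. Let $\Gamma\subset SL_2(\mathbb{C})$ be the binary icosahedral group, which is finite and perfect. An element of finite order in $SL_2(\mathbb{C})$ with eigenvalue $1$ is the identity, so $\Gamma$ acts freely on $\mathbb{C}^2\setminus0$, and $\mathbb{C}^2/\Gamma$ has a normal singular point with local fundamental group $\Gamma$. A second restriction is needed, and it must use $Y$.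

The idea is to look at $\sigma_L$ modulo a prime $p$ dividing $m_x$. At a point $x'\notin E$ near $x$ the fiber is a single orbit, and $\sigma_L(x')$ is $m_x$ times its class. So $\sigma_L$ vanishes modulo $p$ outside $E\cup\{x\}$. If $x\notin E$, this contradicts $H^0_c(\mathcal{F}/p\mathcal{F})=0$ at once. If $x\in E$, the section may survive along $E$. The next example shows how.

\begin{example}\label{ex:singular}
Let $\mu_\ell$ act on $W_\ell\times\mathbb{A}^1$ by $\eta\cdot(x,y,z,u)=(\eta x,\eta y,\eta^{-1}z,\eta^{-1}u)$, let $G_a$ act trivially on $u$, and put $Y'=(W_\ell\times\mathbb{A}^1)/\mu_\ell$. As in Example~\ref{ex:V}, $Y'$ is a smooth affine threefold with a fixed-point free action. It is a line bundle over $V_\ell$, so its only nonzero reduced homology group is $H_1=\mathbb{Z}/\ell$. The invariant ring is $\mathbb{C}[x,u]^{\mu_\ell}=\mathbb{C}[x^\ell,u^\ell,xu]$, so the quotient is the surface $\{ab=c^\ell\}=\mathbb{A}^2/\mu_\ell$, singular at the origin $0$. The fiber over $0$ is one orbit $L$. The map $(x,u)\mapsto(x,1,0,u)$ induces a transversal for which $h$ is the quotient map $\mathbb{A}^2\to\mathbb{A}^2/\mu_\ell$,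 and $\Gamma_0=\mu_\ell$. The curve $E$ is the image of $\{x=0\}$, a line with coordinate $b=u^\ell$. Every orbit over $E$ is the image of $L_0\times\{u\}$ for a unique $u$, so $\lambda$ is the map $u\mapsto u^\ell$, totally ramified at a point $\tilde q$ over $0$. Along $E$ the section $\sigma_L$ counts each of the $\ell$ orbits once: $r_q[L]=\varepsilon_{\tilde q}$, which is not divisible by any prime. The order of $\Gamma_0$ is absorbed entirely by the ramification index $d_q=e_{\tilde q}=\ell$.
\end{example}

In general the $p$-part of $|\Gamma_x|$ must be absorbed in this way by some branch of $E$. Otherwise one can correct $\sigma_L$ by a section of $\mathcal{K}$, which changes nothing outside $E$, so that it becomes divisible by $p$ along $E$ as well.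

\begin{proposition}\label{prop:sylow}
Let $x\in\operatorname{Sing}X$, let $p$ be a prime dividing $m=|\Gamma_x|$, and let $p^k$ be the largest power of $p$ dividing $m$. Then $x\in E$, and $p^k\mid d_q$ for some $q\in\nu^{-1}(x)$. The Sylow $p$-subgroups of $\Gamma_x$ are cyclic.
\end{proposition}

\begin{proof}
Suppose that no $q\in\nu^{-1}(x)$ has $p^k\mid d_q$; this includes the case $x\notin E$, where $\nu^{-1}(x)=\emptyset$. Fix an orbit $L$ over $x$. For each $q$ we have $m=\tau(r_q[L])\in d_q\mathbb{Z}$. As $d_q\mid m$ and $p^k\nmid d_q$, we get $pd_q\mid m$, so there is $u_q\in\mathcal{P}_q$ with $\tau(u_q)=m/p$. Then $r_q[L]-pu_q\in\mathcal{K}'_q$. By Proposition~\ref{prop:K} there is a single $\kappa\in\mathcal{K}_x$ with $r_q(\kappa)=r_q[L]-pu_q$ for all $q$; if $x\notin E$, take $\kappa=0$. Put $a=[L]-\kappa\in\mathcal{F}_x$. The coefficients of $\kappa$ add up to $0$, so those of $a$ add up to $1$. Hence $a\notin p\mathcal{F}_x$, $\operatorname{tr}_x(a)=m$, and $r_q(a)=pu_q$ for all $q$.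

Represent $a$ by a section over a connected neighborhood $U'\subset U$ of $x$, so small that $(E\cap U')\setminus x$ is contained in the union of the $\Delta_q^*$ and that $a$ agrees there with the sections $pu_q$. Let $x'\in U'\setminus x$. If $x'\in E$, then $a(x')=pu_q(x')\in p\mathcal{F}_{x'}$. If $x'\notin E$, then $x'$ is a smooth point, $\mathcal{K}_{x'}=0$ by Lemma~\ref{lem:support}, and the fiber is nonempty by Proposition~\ref{prop:global}(d). So $\operatorname{tr}_{x'}\colon\mathcal{F}_{x'}\to\mathbb{Z}$ is an isomorphism. It sends $a(x')$ to $m\in p\mathbb{Z}$, and again $a(x')\in p\mathcal{F}_{x'}$.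

Thus the image of $a$ in $\mathcal{F}/p\mathcal{F}$ has zero germ at all points of $U'\setminus x$ and nonzero germ at $x$. By (T5) this contradicts Proposition~\ref{prop:sequences}(a).

So $p^k\mid d_q$ for some $q$. By Lemma~\ref{lem:ramification}(b), $\Gamma_x$ has a cyclic subgroup of order divisible by $p^k$, and this subgroup contains a cyclic group of order $p^k$.
\end{proof}

\begin{corollary}\label{cor:smooth}
$X$ is smooth.
\end{corollary}

\begin{proof}
Suppose $x\in\operatorname{Sing}X$, and let $p$ be the smallest prime dividing the order of $\Gamma=\Gamma_x\neq1$. A Sylow $p$-subgroup $R$ is cyclic, of order $p^k$. The group $N_\Gamma(R)/C_\Gamma(R)$ embeds in $\operatorname{Aut}R$, which has order $p^{k-1}(p-1)$. Its order divides $|\Gamma|$ and is prime to $p$, because $R\subset C_\Gamma(R)$; so it divides $p-1$ and has only prime factors larger than $p$. Hence $N_\Gamma(R)=C_\Gamma(R)$. Burnside's transfer theorem states that a Sylow subgroup $R$ contained in the center of its normalizer has a normal complement $M$. Then $\Gamma/M\cong R$ is a nontrivial abelian quotient of $\Gamma$, contradicting Proposition~\ref{prop:perfect}.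
\end{proof}

\section{End of the proof of Theorem~\ref{thm:main}}\label{sec:end}

Now $X$ is smooth and $\pi$ is surjective, so $\mathcal{Q}=0$. It remains to show $\mathcal{K}=0$. With no singular points there is no ramification, and the Riemann--Hurwitz relation leaves one possibility, a cyclic covering of $\mathbb{C}^*$. It contributes only torsion to $H_c^*(\mathcal{K})$, so integral coefficients are needed once more.

\begin{lemma}\label{lem:Cstar}
Let $\lambda\colon M\to\mathbb{C}^*$ be a connected covering of degree $k$. The map $H^1_c(M)\to H^1_c(\mathbb{C}^*)$ induced by the sum over the sheets $\lambda_*\mathbb{Z}\to\mathbb{Z}$ has cokernel $\mathbb{Z}/k$.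
\end{lemma}

\begin{proof}
Write $\mathbb{C}^*=S^1\times\mathbb{R}$. The covering is isomorphic to $(\theta,s)\mapsto(\theta^k,s)$. The Leray spectral sequence of the projection to $S^1$ identifies $H^1_c(S^1\times\mathbb{R})$ with $H^0(S^1)=\mathbb{Z}$, compatibly with the sum over the sheets, and on $H^0(S^1)$ this sum sends the constant function $1$ to $k$.
\end{proof}

\begin{example}\label{ex:Cstar}
Let $k\ge2$ and $Y'=\{xz=y^k-u,\ u\neq0\}\subset\mathbb{A}^4$, which is isomorphic to the open set $\{y^k-xz\neq0\}$ of $\mathbb{A}^3$. Let $\delta=x\partial_y+ky^{k-1}\partial_z$. A zero of $\delta$ has $x=y=0$, hence $u=0$, so there is no fixed point. Consider $\rho=(x,u)\colon Y'\to T=\mathbb{A}^1\times\mathbb{C}^*$. Fibers over $x\neq0$ are single orbits, and the orbits over $(0,u)$ are the lines $\{x=0,\ y=y_0\}$ with $y_0^k=u$. The transversals $(x,u)\mapsto(x,u^{1/k},0,u)$, for local branches of the root, show that the sum of coefficients is a surjective morphism $\mathcal{F}\to\mathbb{Z}_T$ whose kernel $\mathcal{K}$ is the kernel of $\lambda_*\mathbb{Z}\to\mathbb{Z}$ for $\lambda\colon\mathbb{C}^*\to\mathbb{C}^*$, $y\mapsto y^k$.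 By Lemma~\ref{lem:Cstar}, $\mathbb{Z}/k$ embeds in $H^2_c(\mathcal{K})$, and this group embeds in $H^2_c(\mathcal{F})=H_2(Y')$ because $H^1_c(T)=H_3(T)=0$. Here the extra orbits appear as torsion in $H_2$.
\end{example}

\begin{proposition}\label{prop:oneorbit}
Every fiber of $\pi$ is exactly one orbit.
\end{proposition}

\begin{proof}
Since $\mathcal{Q}=0$, Proposition~\ref{prop:sequences}(c) gives $H^2_c(\mathcal{K})\cong H^1_c(X)$. As $X$ is a smooth affine surface, $H^1_c(X)\cong H_3(X)=0$ by (T1) and (T2). Suppose $E\neq\emptyset$ and take a component $E_i$, so $k_i\ge2$. By Lemma~\ref{lem:ramification}(a), $\lambda$ is unramified, so $\mathcal{J}=\mathbb{Z}_C$, and Proposition~\ref{prop:global}(b) gives $\chi(C_i)=0$. A smooth affine curve of genus $\gamma$ with $n\ge1$ points at infinity has $\chi=2-2\gamma-n$, so $\gamma=0$, $n=2$, and $C_i\cong\mathbb{C}^*$. By Lemma~\ref{lem:Cstar} and Proposition~\ref{prop:global}(a), $\mathbb{Z}/k_i$ is a direct summand of $H^2_c(\mathcal{K})=0$, a contradiction. Hence $E=\emptyset$, and $\mathcal{K}=0$ by Lemma~\ref{lem:support}. The fibers are nonempty by Proposition~\ref{prop:global}(d).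
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The surface $X$ is smooth and affine by Proposition~\ref{prop:X} and Corollary~\ref{cor:smooth}, and $\pi$ is smooth by Proposition~\ref{prop:smoothmap}. Consider
\[
\Psi\colon G_a\times Y\to Y\times_XY,\qquad(t,y)\mapsto(y,t\cdot y).
\]
It is bijective, because each fiber of $\pi$ is one orbit and stabilizers are trivial. The target is smooth over $Y$, hence smooth; it is connected as the image of $G_a\times Y$, hence irreducible. A bijective morphism of varieties in characteristic $0$ is birational, and by Zariski's Main Theorem a quasi-finite birational morphism onto a normal variety is an open embedding. So $\Psi$ is an isomorphism.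

A smooth surjective morphism has sections \'etale locally: $X$ is covered by the images of \'etale morphisms $V\to X$ that lift to $s\colon V\to Y$. Pulling $\Psi$ back along $s$ gives an equivariant isomorphism $G_a\times V\cong V\times_XY$ over $V$. So $\pi$ is a $G_a$-torsor for the \'etale topology. Such torsors are classified by $H^1_{\mathrm{et}}(X,G_a)$, which equals $H^1(X,\mathcal{O}_X)$ because \'etale and Zariski cohomology of a quasi-coherent sheaf agree, and this group vanishes because $X$ is affine. Therefore $Y\cong X\times\mathbb{A}^1$ equivariantly, with $G_a$ acting by translations. Finally $X$ is homotopy equivalent to $Y$, so $H_i(X;\mathbb{Z})=0$ for $i>0$.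
\end{proof}

\section{Proof of Theorem~\ref{thm:complements}}\label{sec:examples}

\subsection*{Part (1)}
If $X$ is a smooth affine surface with $H_i(X;\mathbb{Z})=0$ for $i>0$, then $X\times\mathbb{A}^1$ with translations is a homology threefold without fixed points, and its quotient is $X$. Conversely, by Theorem~\ref{thm:main} the quotient of a homology threefold $Y$ with a fixed-point free action is such a surface, and $Y\cong(Y/\!/G_a)\times\mathbb{A}^1$ equivariantly. Both assignments respect isomorphisms.

\subsection*{Part (2): threefolds}
If $Y\cong(Y/\!/G_a)\times\mathbb{A}^1$, then $Y$ is homotopy equivalent to $Y/\!/G_a$. In each of the following examples $Y$ is a smooth affine threefold, the action has no fixed point, $Y/\!/G_a\cong\mathbb{A}^2$, and exactly one reduced homology group of $Y$ is nonzero. So $Y$ is not contractible and the conclusion of Theorem~\ref{thm:main} fails. When $Y=Z\times\mathbb{A}^1$ with $G_a$ acting trivially on the coordinate $u$ of the second factor, the invariant ring is $\mathcal{O}(Z)^{G_a}[u]$.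

\emph{The condition $H_2=0$.} Let $Y=W_2\times\mathbb{A}^1$. By Example~\ref{ex:W} the invariant ring is $\mathbb{C}[x,u]$, and the reduced homology is $H_2=\mathbb{Z}$.

\emph{The condition $H_1=0$ and the coefficients.} Let $\ell$ be a prime and $Y=V_\ell\times\mathbb{A}^1$. By Example~\ref{ex:V} the invariant ring is $\mathbb{C}[x^\ell,u]$, and the reduced homology is $H_1=\mathbb{Z}/\ell$. In particular $H_i(Y;\mathbb{Z}[1/\ell])=0$ for $i>0$.

\emph{The condition $H_3=0$.} Let $Y=SL_2$ with the free action
\[
t\cdot\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}a&b\\c&d\end{pmatrix}\begin{pmatrix}1&t\\0&1\end{pmatrix}=\begin{pmatrix}a&b+ta\\c&d+tc\end{pmatrix},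
\]
so $\delta=a\partial_b+c\partial_d$. Inverting $a$ gives the ring $\mathbb{C}[a^{\pm1},b,c]$ with derivation $a\partial_b$ and kernel $\mathbb{C}[a^{\pm1},c]$; inverting $c$ gives $\mathbb{C}[a,c^{\pm1},d]$ with derivation $c\partial_d$ and kernel $\mathbb{C}[a,c^{\pm1}]$. The invariant ring contains $a$ and $c$ and lies in the intersection of the two kernels, so it is $\mathbb{C}[a,c]$. The group $SL_2(\mathbb{C})$ is homotopy equivalent to $SU_2=S^3$, so the reduced homology is $H_3=\mathbb{Z}$. Here $\pi$ sends a matrix to its first column and misses the origin.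

\subsection*{Part (2): dimension four}
The example is an action of Winkelmann's type. On $\mathbb{A}^4$ with coordinates $x,y,z,w$ let
\[
\delta x=0,\qquad\delta y=x,\qquad\delta z=y,\qquad\delta w=1+F,\qquad F=y^2-2xz .
\]
The derivation is triangular, hence locally nilpotent, and $\delta F=2yx-2xy=0$. At a zero of $\delta$ we would have $x=y=0$, so $F=0$ and $\delta w=1$; hence there is no fixed point.

Suppose $\mathbb{A}^4$ is equivariantly a product with translation action. Then there is a slice $b\in\mathbb{C}[x,y,z,w]$. A slice restricts to a slice on every stable closed subvariety, so it suffices to find such a subvariety that is not a product. The ideal $(1+F,w)$ is stable under $\delta$, because $\delta(1+F)=0$ and $\delta w=1+F$. It defines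
\[
M=\{2xz=y^2+1,\ w=0\},
\]
which is isomorphic to $W_2$ by $(x,y,z)\mapsto(-2x,iy,z)$. By Lemma~\ref{lem:lnd}(c) applied to $b|_M$, we have $M\cong C'\times\mathbb{A}^1$ with $C'$ an affine curve, which is smooth because $M$ is. Then $H_2(M)=H_2(C')=0$ by (T2). This contradicts $H_2(W_2)=\mathbb{Z}$ from Example~\ref{ex:W}, and the proof of Theorem~\ref{thm:complements} is complete.

\begin{thebibliography}{9}

\bibitem{GKMMR}
R.V.~Gurjar, M.~Koras, K.~Masuda, M.~Miyanishi, P.~Russell,
\emph{$\mathbb{A}^1_*$-fibrations on affine threefolds},
arXiv:1211.1757 (2012).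

\end{thebibliography}
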